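# Amenability and sublinear bilipschitz equivalence of groups

## 1. Word metrics, sublinear bilipschitz maps, amenability, wreath products

Let $G$ be a group with a finite symmetric generating set $S$. Write $|g|$ for the least length of a word in $S$ representing $g$, and $d(g,g')=|g^{-1}g'|$. This metric is left-invariant, and two elements are at distance at most $1$ exactly when $g'=g$ or $g'=gs$ with $s\in S$. So a path in $G$ is a succession of *right* multiplications by generators, which we shall call **moves**. Changing $S$ changes $d$ by a bilipschitz map. The basepoint of a group is its identity element. For a general pointed metric space, $|x|$ is the distance from $x$ to the basepoint. The same definition, with a compact generating set, makes every compactly generated locally compact group a metric space up to bilipschitz equivalence.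

**Definition (sublinear function).** A function $u:\mathbf R_+\to\mathbf R_+$ is *sublinear* if it is non-decreasing and $u(r)/r\to0$ as $r\to\infty$.

*Example.* $u(r)=\sqrt r$ and $u(r)=\log_2(2+r)$ are sublinear; $u(r)=r/100$ is not.

**Definition (SBE).** A map $f:X\to Y$ between pointed metric spaces is a *sublinearly bilipschitz equivalence* (SBE) if there are a sublinear function $u$ (its *gauge*) and constants $C\ge1$, $c>0$ such that for all $x,x'\in X$
$$\tfrac1C\,d(x,x')-c\,u(|x|\vee|x'|)\;\le\;d(f(x),f(x'))\;\le\;C\,d(x,x')+c\,u(|x|\vee|x'|),$$
and every $y\in Y$ lies within distance $c\,u(|y|)$ of $f(X)$. Two spaces are SBE if such a map exists.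

If $u$ is bounded, this is the definition of a quasi-isometry. In general the additive error may grow as one moves away from the basepoint, but more slowly than the distance to it.

*Example.* Let $f:\mathbf Z\to\mathbf Z$ be the identity on negative integers, and for $n\ge0$ let $f(n)$ be the largest square $\le n$. If $k^2\le n<(k+1)^2$, then $0\le n-f(n)\le2k\le2\sqrt n$. So $|d(f(n),f(n'))-d(n,n')|\le4\sqrt{|n|\vee|n'|}$, and every $y$ is within $2\sqrt{|y|}$ of the image. Hence $f$ is an SBE with gauge $\sqrt r$. It is not a quasi-isometry: $k^2-1$ and $k^2$ are at distance $1$, and their images $(k-1)^2$ and $k^2$ are at distance $2k-1$.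

*Remark (direction does not matter for surjective maps).* Let $f:X\to Y$ be a surjective SBE with data $u,C,c$, let $o$ be the basepoint of $X$, and let $q=|f(o)|$. For each $y$ choose $g(y)$ with $f(g(y))=y$. With $x=g(y)$ we have $|y|+q\ge d(f(x),f(o))\ge|x|/C-c\,u(|x|)$. Since $c\,u(r)\le r/(2C)$ for large $r$, there is a constant $A$ with $|g(y)|\le A(|y|+1)$. Also $|f(x)|\le q+C|x|+c\,u(|x|)$ is at most linear in $|x|$. So for a large constant $A'$ the sublinear function $v(r)=u(A'(r+1))$ satisfies the following. First, $\frac1C d(y,y')-\frac cC v\le d(g(y),g(y'))\le C\,d(y,y')+Cc\,v$, where $v$ is evaluated at $|y|\vee|y'|$. Second, for $x\in X$ the points $x$ and $g(f(x))$ have the same image, so $d(x,g(f(x)))\le Cc\,v(|x|)$. Thus $g:Y\to X$ is an SBE.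

**Definition (SBE-invariant).** A property $\mathcal P$ of compactly generated locally compact groups is an *SBE-invariant* if whenever $G$ and $H$ are SBE and $G$ has $\mathcal P$, then $H$ has $\mathcal P$.

*Example.* Polynomial growth and subexponential growth are SBE-invariants; the second is checked for finitely generated groups in §2.

**Definition (amenability).** A finitely generated group $G$ is *amenable* if for all $r\ge1$ and $\varepsilon>0$ there is a finite non-empty $A\subset G$ (a Følner set) with $|N_r(A)|\le(1+\varepsilon)|A|$, where $N_r(A)=\{g:d(g,A)\le r\}$. A discrete group is amenable if all its finitely generated subgroups are.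

*Example.* $\mathbf Z$ is amenable (take long intervals). The nonabelian free group $F_2$ is not, and neither is any group containing it, since amenability passes to subgroups.

**Definition (elementary amenable).** The class of *elementary amenable* groups is the smallest class of groups that contains finite groups and abelian groups and is closed under subgroups, quotients, extensions and directed unions.

The class of amenable groups contains finite and abelian groups and is closed under the same operations, so elementary amenable groups are amenable.

*Example.* Solvable groups are elementary amenable. So are locally finite groups (those in which every finite subset generates a finite subgroup), which are directed unions of finite groups.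

A locally compact group is *unimodular* if its left Haar measure is right-invariant. Every discrete group is unimodular, since its Haar measure is counting measure.

**Definition (wreath products).** Let a group $B$ act on a set $V$, and let $\Lambda$ be a group. The *permutational wreath product* $\Lambda\wr_VB$ is $(\bigoplus_V\Lambda)\rtimes B$: pairs $(\varphi,g)$ with $\varphi:V\to\Lambda$ finitely supported, $g\in B$, and $(\varphi,g)(\varphi',g')=(\varphi\cdot g\varphi',gg')$, where $(g\varphi')(v)=\varphi'(g^{-1}v)$. For $V=B$ with left translation we write $\Lambda\wr B$.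

*Example.* In $\mathbf Z/2\wr\mathbf Z$ an element is a finite set of lit lamps on $\mathbf Z$ together with a cursor $p\in\mathbf Z$. Right multiplication by the generator $t$ of $\mathbf Z$ moves the cursor, and right multiplication by the generator $a$ of the copy of $\mathbf Z/2$ at $0$ switches the lamp *at the cursor*. This group is solvable.

## 2. Amenability across an SBE: small cases and the statements

We can now ask, following Yves Cornulier, "On sublinear bilipschitz equivalence of groups", arXiv:1702.06618 (2017): *is amenability an SBE-invariant of finitely generated groups, and more generally of unimodular compactly generated locally compact groups?* In plain words: if a group looks like an amenable group up to a multiplicative constant and an error that is negligible compared with the distance to the identity, must it be amenable? (Amenability is not an SBE-invariant of connected graphs of bounded degree, so homogeneity would have to be used in a positive answer.)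

*Bounded gauge.* An SBE with bounded gauge is a quasi-isometry, and amenability of finitely generated groups is a quasi-isometry invariant. So the answer is yes in this case.

*Subexponential growth.* Let $f:H\to G$ be an SBE of finitely generated groups, with $|B_G(n)|=e^{o(n)}$. Put $D=C(c\,u(R)+1)$ and let $S$ be a maximal subset of $B_H(R)$ whose points are pairwise at distance at least $D$. Distinct points of $S$ have images at distance at least $D/C-c\,u(R)=1$, so $f$ is injective on $S$, and $f(S)\subset B_G(|f(1)|+CR+c\,u(R))$. By maximality the balls of radius $D$ about $S$ cover $B_H(R)$. Therefore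
$$|B_H(R)|\le|B_H(D)|\cdot|S|\le e^{O(D+1)}\,e^{o(R)}=e^{o(R)},$$
because $D=o(R)$. So $H$ has subexponential growth, and in particular is amenable. For instance $F_2$ is not SBE to $\mathbf Z$. The question thus concerns amenable groups of exponential growth.

*Transporting Følner sets.* Let $F:H\to\Gamma$ be a bijective SBE with $\Gamma$ amenable, and let $A\subset\Gamma$ be finite. If $F^{-1}(A)$ lies in the ball of radius $R'-1$, then points at distance at most $1$ from $F^{-1}(A)$ are sent within $r=C+c\,u(R')$ of $A$, so
$$|N_1(F^{-1}(A))|\le|N_r(A)|.$$
If $u$ is bounded, $r$ is a constant, and a Følner set $A$ for that $r$ finishes the proof. If $u$ is unbounded the argument stops here: amenability supplies $A$ only *after* $r$ is fixed, with no control on the radius of $A$, whereas here $r$ depends on that radius. A counterexample should therefore involve amenable groups whose Følner sets for scale $r$ must be very far-flung. Such groups will appear in §6 and §10.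

The answer is no.

**Theorem A.** There are finitely generated groups $\Gamma$ (elementary amenable) and $H$ (non-amenable), and a surjective SBE $F:H\to\Gamma$ with $u(r)=\sqrt{2+r}\,\log_2(2+r)$. Explicitly, with $\Lambda=\mathbf Z/2\wr(\mathbf Z/2\wr\mathbf Z)$, one may take $H=(\mathbf Z/2\times\Lambda)\wr(\mathbf Z/2*\mathbf Z/2*\mathbf Z/2)$ and $\Gamma=\Lambda\wr_VB$, a permutational wreath product described in §3 and §4.

**Theorem B.** There are universal constants $C,c$ such that for every unbounded sublinear $u$ with $u\ge1$ there are finitely generated groups $\Gamma$ (elementary amenable) and $H$ (non-amenable), and a surjective SBE $F:H\to\Gamma$ with function $u$ and constants $C,c$.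

Since discrete groups are unimodular, each theorem settles the question negatively both for finitely generated groups and for unimodular compactly generated locally compact groups. Together with the bounded case, Theorem B says that amenability of finitely generated groups is invariant under SBEs of gauge $u$ if and only if $u$ is bounded. (The normalization $u\ge1$ is discussed at the end of §11.)

## 3. The 3-regular tree with an end, and the switch group $B$

Let $T$ be the 3-regular tree, with vertex set $V$. Fix an end $\xi$ and a height $h:V\to\mathbf Z$ such that each vertex $v$ has one neighbor of height $h(v)-1$, its *parent* (towards $\xi$), and two of height $h(v)+1$, its *children*. "Up" means towards $\xi$, so going up decreases $h$. Fix a line $(o_n)_{n\in\mathbf Z}$ with $h(o_n)=n$ and $o_{n+1}$ a child of $o_n$. Label the two children of each vertex bijectively by $\mathbf Z/2$, writing $c(w)$ for the label of $w$, in such a way that $c(o_n)=0$ for all $n$.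

Let $\mathrm{Anc}(x)$ be the set of *strict* ancestors of $x$. For $j\le h(x)$ let $x[j]$ be the ancestor-or-equal of $x$ at height $j$. The ray from $x$ to $\xi$ merges with the ray $o_0,o_{-1},\dots$, so $x[j]=o_j$ for all sufficiently negative $j$.

Let $\mathcal K$ be the set of finitely supported functions $\kappa:V\to\mathbf Z/2$. Think of $\kappa(v)$ as a railway switch at $v$, pointing to the child of $v$ labeled $\kappa(v)$. We want an amenable group that acts like a walker on $T$ who can always go up, can flip the switch at the current vertex, and can go down *only in the direction of the switch*.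

**Definition (the group $B$).** $B$ is the set of automorphisms $g$ of $T$ that fix $\xi$, so that $h(gv)=h(v)+n(g)$ for a constant $n(g)$, and for which the function $\sigma(g,\cdot):V\to\mathbf Z/2$ defined by
$$c(gw)=c(w)+\sigma(g,v)\quad\text{for both children $w$ of $v$}$$
is finitely supported.

(Such a $\sigma(g,v)$ exists because every bijection of $\mathbf Z/2$ is a translation.) Applying the definition twice gives
$$\sigma(gg',v)=\sigma(g,g'v)+\sigma(g',v).\tag{1}$$
So $\sigma(gg',\cdot)$ is finitely supported if $\sigma(g,\cdot)$ and $\sigma(g',\cdot)$ are. Taking $g'=g^{-1}$ gives $\sigma(g^{-1},v)=-\sigma(g,g^{-1}v)$, again finitely supported. Hence $B$ is a group.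

**Lemma 1.** The map $k\mapsto(\sigma(k,\cdot),n(k))$ is a bijection from $B$ onto $\mathcal K\times\mathbf Z$.

*Proof.* Injectivity: let $n=n(k)$. Since $k$ fixes $\xi$ and shifts heights by $n$, we have $k(o_m)=o_{m+n}$ for all very negative $m$. Every vertex is a descendant of such an $o_m$, and below $o_m$ the map is determined by $\sigma$: if $w$ is a child of $v$, then $k(w)$ is the child of $k(v)$ labeled $c(w)+\sigma(k,v)$.

Surjectivity: given $(\sigma,n)$, choose $m_0$ with $\sigma(o_m)=0$ for $m<m_0$. For $m\le m_0$ define $k_m$ on descendants-or-equal of $o_m$ by $k_m(o_m)=o_{m+n}$ and the same recursion. It is a bijection onto the descendants-or-equal of $o_{m+n}$. Moreover $k_{m-1}$ extends $k_m$: it sends $o_m$ to the child of $o_{m-1+n}$ labeled $c(o_m)+\sigma(o_{m-1})=0$, which is $o_{m+n}$. The union of the $k_m$ is the required element of $B$. $\square$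

We now choose coordinates on $B$ in which right multiplications are visible. Put
$$\kappa_g(v)=\sigma(g,g^{-1}v)=-\sigma(g^{-1},v),\qquad x(g)=g(o_0).$$
Lemma 1, applied to $g^{-1}$, shows that $g\mapsto(\kappa_g,n(g))$ is a bijection $B\to\mathcal K\times\mathbf Z$.

**Definition (admissible vertex).** A vertex $x$ is *$\kappa$-admissible* if for each $v\in\mathrm{Anc}(x)$, $\kappa(v)$ is the label of the child of $v$ towards $x$. In words: all the switches above $x$ point to $x$.

*Example.* For $\kappa=0$ the admissible vertices are exactly the $o_n$: the ray above $x$ starts, far up, along the $o_j$, and must follow label $0$ at every step. For $\kappa=1_{o_0}$ they are the $o_n$ with $n\le0$, the child of $o_0$ labeled $1$, and the vertices reached from that child by always taking the child labeled $0$.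

**Lemma 2.** The map $g\mapsto(\kappa_g,x(g))$ is a bijection from $B$ onto $\{(\kappa,x):\kappa\in\mathcal K,\ x\ \kappa\text{-admissible}\}$.

*Proof.* The vertex $x(g)$ is $\kappa_g$-admissible: its strict ancestors are the $g(o_m)$ with $m<0$, the child of $g(o_m)$ towards $x(g)$ is $g(o_{m+1})$, and $c(g\,o_{m+1})=c(o_{m+1})+\sigma(g,o_m)=\sigma(g,o_m)=\kappa_g(g\,o_m)$.

Two distinct vertices of equal height are never both $\kappa$-admissible: at their lowest common ancestor, $\kappa$ would have to be the label of two different children. Since $h(x(g))=n(g)$, the pair $(\kappa_g,x(g))$ determines $(\kappa_g,n(g))$ and so $g$. Conversely, given $\kappa$ and a $\kappa$-admissible $x$, let $g$ be the element with $\kappa_g=\kappa$ and $n(g)=h(x)$. Then $x(g)$ is $\kappa$-admissible of height $h(x)$, so $x(g)=x$. $\square$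

Let $\tau\in B$ have $\sigma=0$ and $n=1$, so $\tau o_m=o_{m+1}$ for all $m$. Let $\rho\in B$ have $\sigma=1_{o_0}$ and $n=0$, so $\rho o_m=o_m$ for $m\le0$. By (1),
$$\kappa_{gg'}(v)=\sigma(gg',g'^{-1}g^{-1}v)=\kappa_g(v)+\sigma(g',g'^{-1}g^{-1}v),$$
and we read off:

* $\kappa_{g\tau^{\pm1}}=\kappa_g$. The vertex $x(g\tau)=g(o_1)$ is the child of $x(g)$ labeled $c(o_1)+\sigma(g,o_0)=\kappa_g(x(g))$, and $x(g\tau^{-1})=g(o_{-1})$ is the parent of $x(g)$.
* $\kappa_{g\rho}=\kappa_g+1_{x(g)}$ and $x(g\rho)=x(g)$, since $\rho^{-1}g^{-1}v=o_0$ if and only if $v=g\rho o_0=g o_0$.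

These are exactly the moves of the railway walker.

**Lemma 3.** $B$ is elementary amenable.

*Proof.* Let $N=\ker(n:B\to\mathbf Z)$. For $m\ge1$ let $D_m$ be the finite set of descendants-or-equal of $o_{-m}$ of height less than $m$, and let $N_m$ be the set of $g\in N$ with $\sigma(g,\cdot)$ supported on $D_m$. If $g\in N_m$, then $\sigma(g,o_j)=0$ for $j<-m$, and $g(o_j)=o_j$ for very negative $j$, hence for all $j\le-m$. So $g$ fixes $o_{-m}$ and preserves heights, and thus $gD_m=D_m$. By (1) and the formula for inverses, $N_m$ is a subgroup, and it is finite by Lemma 1. The $D_m$ increase to $V$, so the $N_m$ increase to $N$. Thus $N$ is locally finite, and $B/N\cong\mathbf Z$. $\square$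

## 4. Two groups of triples, and their word metrics

Let $\Lambda$ be a finitely generated amenable group with finite symmetric generating set $S_\Lambda$, and write $d_\Lambda(\lambda,\lambda')=|\lambda^{-1}\lambda'|$.

**Definition ($\Gamma$).** $\Gamma=\Lambda\wr_VB=(\bigoplus_V\Lambda)\rtimes B$. By Lemma 2 its elements are the triples $(\kappa,\varphi,x)$ with $\kappa\in\mathcal K$, $\varphi:V\to\Lambda$ finitely supported, and $x$ a *$\kappa$-admissible* vertex.

Right multiplication by an element of $B$ does not change $\varphi$. Right multiplication of $(\varphi,g)$ by $s\in S_\Lambda$ placed at $o_0$ changes $\varphi$ only at $g(o_0)=x$. So right multiplications by $\tau$, $\tau^{-1}$, $\rho$, $s$ are the moves: $x\to$ the child of $x$ labeled $\kappa(x)$; $x\to$ its parent; $\kappa(x)\to\kappa(x)+1$; $\varphi(x)\to\varphi(x)s$. The group $\Gamma$ is amenable, and it is elementary amenable if $\Lambda$ is: it is an extension of $\bigoplus_V\Lambda$, a directed union of finite powers of $\Lambda$, by $B$.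

**Definition ($H$).** $H=(\mathbf Z/2\times\Lambda)\wr H_0$ with $H_0=\mathbf Z/2*\mathbf Z/2*\mathbf Z/2$. The Cayley graph of $H_0$ for its three free generators is a 3-regular tree, which we identify with $T$ so that $1\leftrightarrow o_0$. The elements of $H$ are then *all* triples $(\kappa,\varphi,x)$.

Its moves are: $x\to$ any neighbor; $\kappa(x)\to\kappa(x)+1$; $\varphi(x)\to\varphi(x)s$. Thus $H$ is finitely generated. It is not amenable: the elements of even length of $H_0$ form a subgroup acting freely on the tree $T$ and without inverting edges, with quotient graph having two vertices and three edges; so this subgroup is free of rank $2$.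

As sets of triples, $\Gamma\subset H$, with common basepoint $s_0=(0,1,o_0)$. The group $H$ is a lamplighter group over a tree, in which $\kappa$ is mere decoration. In $\Gamma$ the values of $\kappa$ on the strict ancestors of the walker are forced, so *one binary digit per strict ancestor is missing*.

We next compute both word metrics up to constants, by the same formula. For triples $s=(\kappa,\varphi,x)$ and $s'=(\kappa',\varphi',x')$ let
$$\Delta=\{v:(\kappa,\varphi)(v)\ne(\kappa',\varphi')(v)\},$$
let $Y$ be the smallest subtree containing $\{x,x'\}\cup\Delta$, let $N(s,s')$ be its number of edges, and put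
$$\Sigma(s,s')=\sum_vd_\Lambda(\varphi(v),\varphi'(v)),\qquad\delta(s,s')=N(s,s')+\Sigma(s,s').$$

*Example.* Let $w$ be the child of $o_0$ labeled $1$ and $s=(1_{o_0},1,w)\in\Gamma$. From $s_0$ the moves $\rho,\tau$ lead to $s$. Here $\Delta=\{o_0\}$, $Y$ is the edge $o_0w$, and $\delta(s_0,s)=1$.

**Lemma 4.** $\delta\le d_H\le5\delta+1$ on $H$, and $\delta\le d_\Gamma\le5\delta+1$ on $\Gamma$. In particular the moves listed above generate $\Gamma$.

*Proof.* Lower bounds: along a path of moves from $s$ to $s'$ the walker moves along edges, and data change only at the walker's position. So the set of visited vertices is connected and contains $\{x,x'\}\cup\Delta$, and the walker traverses every edge of $Y$: this takes at least $N$ moves. At least $\Sigma$ further moves are $\Lambda$-moves.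

Upper bounds: doubling the edges of $Y$ that are not on $[x,x']$, we get an Euler path, that is, a walk in $Y$ from $x$ to $x'$ of length at most $2N$ that visits all of $Y$. In $H$, follow it and correct the data at each vertex once. The cost is at most $2N+(N+1)+\Sigma$, as $Y$ has $N+1$ vertices.

In $\Gamma$, follow the same walk with these rules. Before each step down from $v$ to a child $w$, set $\kappa(v)=c(w)$, so that the step is allowed; this takes at most $2N$ extra moves in total. At the last visit to $v\in Y$ set $\varphi(v)=\varphi'(v)$, at total cost $\Sigma$. If the walk goes up from $v$ after this last visit, or ends at $v$, set also $\kappa(v)=\kappa'(v)$; this takes at most $N+1$ extra moves in total. It remains to check $\kappa(v)$ when the last departure from $v$ is down to a child $w$. The walk never returns to $v$, so it ends among the descendants-or-equal of $w$. Hence $v\in\mathrm{Anc}(x')$ with $w$ towards $x'$, and the value left behind is $c(w)=\kappa'(v)$ by admissibility of $x'$. Off $Y$ the data agree already and are untouched. So the path ends at $s'$, and its cost is at most $2N+2N+(N+1)+\Sigma\le5\delta+1$.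 $\square$

Taking one of the two points to be $s_0$, we get:
$$\text{if }|s|_H\le R,\text{ then }x\text{ and all }v\text{ with }\kappa(v)\ne0\text{ or }\varphi(v)\ne1\text{ lie within }R\text{ of }o_0,\text{ and }\sum_v|\varphi(v)|\le R.\tag{2}$$
In particular the heights of these vertices lie in $[-R,R]$.

## 5. Erasing the switches above the walker, and why this stops

To map $H$ to $\Gamma$, the first attempt is to make every triple admissible: let $F_0(\kappa,\varphi,x)$ be the triple in which, for each $v\in\mathrm{Anc}(x)$, the value $\kappa(v)$ is replaced by the label of the child of $v$ towards $x$. This destroys too much. Take $s=(1_{o_{-n}},1,o_0)$. Then $F_0(s)=s_0=F_0(s_0)$, while $d_H(s,s_0)=2n+1$ (walk up $n$ steps, flip, walk back). The lower SBE inequality at this pair would require $c\,u(2n+1)\ge(2n+1)/C$ for all $n$, and $u$ would not be sublinear.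

So the digits erased above the walker must be stored somewhere. The place at hand is the $\Lambda$-lamps on the same ray. Cut the ray into blocks of $\ell$ consecutive vertices, and replace the lamp $\lambda$ at the top of a block, together with the $\ell$ digits $e\in(\mathbf Z/2)^\ell$ of the block, by a single lamp $\theta(\lambda,e)$, where $\theta:\Lambda\times(\mathbf Z/2)^\ell\to\Lambda$ is a bijection. The map moves lamps, so we want $d_\Lambda(\lambda,\theta(\lambda,e))$ to be bounded. This is impossible. If it were at most $r$, then for every finite $A\subset\Lambda$ the $2^\ell|A|$ points $\theta(\lambda,e)$, $\lambda\in A$, would lie in $N_r(A)$, so $|N_r(A)|\ge2^\ell|A|$, against the amenability of $\Lambda$. And $\Lambda$ must be amenable for $\Gamma$ to be.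

What survives is a displacement that grows slowly with $|\lambda|$, say at most $C_0(\ell+\psi(|\lambda|))$. If $\psi$ is a logarithm, this looks cheap, but consider the bill. In a ball of radius $R$ the ray above the walker can have about $R/\ell$ blocks, and each may cost up to $C_0(\ell+\psi(R))$. The parts $C_0\ell$ add up to a multiple of the length of ray involved, which the multiplicative constant of an SBE can absorb. The parts $\psi(R)$ are a pure error, and with fixed $\ell$ our bound for their sum is of order $R\,\psi(R)$: worse than linear.

The way past this point is to let the *block length grow with the height*. If the blocks that meet $[-R,R]$ have length at most $\ell^*(R)$ and there are $M$ of them, the pure error is about $\psi(R)M$, plus $\ell^*(R)$ for digits of an incomplete block. Block lengths of order $\sqrt R$ give $M$ of order $\sqrt R$, and both terms are sublinear. The rest of the lecture carries this out: first the bijections $\theta$, then the map, then the estimate.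

## 6. Absorbing groups

**Definition (absorbing).** Let $\psi:[0,\infty)\to[1,\infty)$ be non-decreasing and $C_0\ge1$. The group $\Lambda$ is *$(C_0,\psi)$-absorbing* if for every $\ell\ge1$ there is a bijection $\theta_\ell:\Lambda\times(\mathbf Z/2)^\ell\to\Lambda$ with $\theta_\ell(1,0)=1$ and
$$d_\Lambda(\lambda,\theta_\ell(\lambda,e))\le C_0(\ell+\psi(|\lambda|)).$$

*Example.* $\mathbf Z$ is not $(C_0,\psi)$-absorbing for any $C_0,\psi$: the $2^\ell$ distinct integers $\theta_\ell(0,e)$ would all lie within $C_0(\ell+\psi(0))$ of $0$, which is false for large $\ell$. By §5, an amenable group can be absorbing only with $\psi$ unbounded.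

Bijections are awkward to write down. The next lemma says that it is enough to spread mass $2^\ell$ from each point so that no point receives more than $1$.

**Lemma 5.** Suppose that for every $\ell\ge1$ there are weights $w(\lambda,\lambda')\ge0$ on $\Lambda\times\Lambda$, finitely supported in $\lambda'$ for each $\lambda$ and supported on $d_\Lambda(\lambda,\lambda')\le r(\lambda):=C'(\ell+\psi(|\lambda|))$, with $\sum_{\lambda'}w(\lambda,\lambda')=2^\ell$ for all $\lambda$ and $\sum_\lambda w(\lambda,\lambda')\le1$ for all $\lambda'$. Then $\Lambda$ is $(2C',\psi)$-absorbing.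

*Proof.* Let $E=(\mathbf Z/2)^\ell$.

**Step 1: an injection, by Hall's theorem.** Let $\mathcal N(\lambda)$ be the finite set of $\lambda'$ with $w(\lambda,\lambda')>0$. For finite $A\subset\Lambda\times E$ with projection $A_0\subset\Lambda$,
$$|A|\le2^\ell|A_0|=\sum_{\lambda\in A_0}\sum_{\lambda'}w(\lambda,\lambda')\le\Big|\bigcup_{\lambda\in A_0}\mathcal N(\lambda)\Big|,$$
the last inequality by exchanging the sums. This is Hall's condition for the family of finite sets indexed by $(\lambda,e)\mapsto\mathcal N(\lambda)$. By Hall's theorem for infinite families of finite sets (M. Hall Jr., 1948), there is an injection $\iota:\Lambda\times E\to\Lambda$ with $\iota(\lambda,e)\in\mathcal N(\lambda)$.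

**Step 2: a bijection, by Schröder–Bernstein.** Let $j:\Lambda\to\Lambda\times E$, $j(\lambda)=(\lambda,0)$. Let $X_0=\bigcup_{n\ge0}(j\iota)^n\big((\Lambda\times E)\setminus j(\Lambda)\big)$, and let $\theta=\iota$ on $X_0$ and $\theta=j^{-1}$ off $X_0$, where it is defined since points off $X_0$ lie in $j(\Lambda)$. It is injective: if $\iota(p)=j^{-1}(p')$ with $p\in X_0$, then $p'=j\iota(p)\in X_0$. It is onto: if $j(\lambda)\notin X_0$, then $\lambda=\theta(j(\lambda))$; if $j(\lambda)\in X_0$, then $j(\lambda)=(j\iota)^n(q)$ with $n\ge1$ and $q\notin j(\Lambda)$, and $\lambda=\iota((j\iota)^{n-1}(q))$. Since $\theta(\lambda,e)\in\{\iota(\lambda,e),\lambda\}$, the displacement at $(\lambda,e)$ is at most $r(\lambda)$.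

**Step 3: normalization at the identity.** Suppose $\theta(1,0)=\mu\ne1$, and let $\theta(\lambda_1,e_1)=1$. Redefine $\theta(1,0)=1$ and $\theta(\lambda_1,e_1)=\mu$. The new displacement at $(\lambda_1,e_1)$ is at most $d_\Lambda(\lambda_1,1)+d_\Lambda(1,\mu)\le r(\lambda_1)+r(1)\le2r(\lambda_1)$. $\square$

*Example.* The free group $F_2$ is $(2,1)$-absorbing, with $\psi\equiv1$. For each $\lambda$ there are at least $3^{\ell+1}\ge2^\ell$ reduced words $s$ of length $\ell+1$ with no cancellation in $\lambda s$. Choose $2^\ell$ of them and give weight $1$ to each $\lambda s$. Deleting the last $\ell+1$ letters recovers $\lambda$, so each point receives at most $1$, and the displacement is $\ell+1$. The point is to come close to this with an amenable group.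

**Lemma 6.** $\Lambda=\mathbf Z/2\wr Q$ with $Q=\mathbf Z/2\wr\mathbf Z$ is $(26,\psi)$-absorbing with $\psi(r)=\log_2(2+r)$.

*Proof.* The idea is that lighting one more lamp within distance of order $\log m$ of the cursor, when $m$ lamps are lit, offers many more than $m$ choices, but can be undone in only $m+1$ ways.

Let $a,t$ be the generators of $Q$. The $2^j$ elements $a^{\epsilon_1}t\cdots a^{\epsilon_j}t$ are distinct (the lamps at $0,\dots,j-1$ read $\epsilon_1,\dots,\epsilon_j$), so $|B_Q(2j)|\ge2^j$. Write $\lambda=(f,p)$ with $f\subset Q$ the finite set of lit lamps and $p\in Q$ the cursor. The generators of $\Lambda$ switch the lamp at $p$ or multiply $p$ on the right by $a^{\pm1},t^{\pm1}$. Hence $m:=|f|\le|\lambda|$. Given $\ell$, let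
$$j=j(m)=\lceil\log_2(m+2^\ell(m+1))\rceil,\qquad X_\lambda=\{(f\cup\{pz\},p):z\in B_Q(2j),\ pz\notin f\}.$$
Then $|X_\lambda|\ge2^j-m\ge2^\ell(m+1)$.

*Displacement.* Walk from $p$ to $pz$, switch the lamp there, and walk back: points of $X_\lambda$ are within $4j+1$ of $\lambda$. Since $m+2^\ell(m+1)\le2^\ell(2m+1)\le2^{\ell+1}(m+1)$, we have $j\le\ell+2+\log_2(m+1)$, and
$$4j+1\le4\ell+9+4\log_2(m+1)\le13\big(\ell+\log_2(2+|\lambda|)\big),$$
using $9\le9\ell$.

*Weights.* Let $w(\lambda,\cdot)=2^\ell/|X_\lambda|\le1/(m+1)$ on $X_\lambda$, and $0$ elsewhere. The total sent from $\lambda$ is $2^\ell$. A point $(f',p)$ with $|f'|=m+1$ receives weight only from the $m+1$ elements $(f'\setminus\{q\},p)$, $q\in f'$, each giving at most $1/(m+1)$; a point with $f'=\emptyset$ receives nothing. Now apply Lemma 5 with $C'=13$. $\square$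

## 7. The map $F:H\to\Gamma$

Let $\Lambda$ be $(C_0,\psi)$-absorbing. Partition $\mathbf Z$ into consecutive intervals $J_k=\{a_k,\dots,a_{k+1}-1\}$, $k\in\mathbf Z$, with $\ell_k=|J_k|\ge1$. Let $\theta_k$ be the bijection $\theta_{\ell_k}$, viewed as a bijection $\Lambda\times(\mathbf Z/2)^{J_k}\to\Lambda$.

**Definition (complete blocks, and $F$).** For $x\in V$ call $k$ *complete for $x$* if $a_{k+1}\le h(x)$, that is, if the block $J_k$ lies entirely in heights of strict ancestors of $x$. Then put
$$r_k(x)=x[a_k]\in\mathrm{Anc}(x),\qquad e_k(\kappa,x)=(\kappa(x[j]))_{j\in J_k}.$$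
Define $F(\kappa,\varphi,x)=(\hat\kappa,\hat\varphi,x)$ by:

* $\hat\kappa(v)=\kappa(v)$ if $v\notin\mathrm{Anc}(x)$, and $\hat\kappa(v)$ is the label of the child of $v$ towards $x$ if $v\in\mathrm{Anc}(x)$;
* $\hat\varphi(r_k(x))=\theta_k\big(\varphi(r_k(x)),e_k(\kappa,x)\big)$ for $k$ complete for $x$, and $\hat\varphi(v)=\varphi(v)$ for all other $v$.

*Example.* Let $\ell_k=|k|+1$ and $a_0=0$, so $J_{-1}=\{-2,-1\}$, $J_0=\{0\}$, $J_1=\{1,2\}$. If $h(x)=2$, the complete indices are the $k\le0$. The digit of $\kappa$ at $x[0]$ goes into the lamp at $x[0]$, the digits at $x[-1],x[-2]$ go into the lamp at $x[-2]$, and so on; the digit at $x[1]$ belongs to an incomplete block and is lost.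

*Example.* The pair of §5 is no longer collapsed. With the same blocks, let $s=(1_{o_{-n}},1,o_0)$ with $n\ge1$, and let $-n\in J_k$. Then $F(s_0)=s_0$, because the labels above $o_0$ are $0$ and $\theta_i(1,0)=1$; and $F(s)$ differs from $s_0$ exactly by the lamp $\theta_k(1,e)\ne1$ at $o_{a_k}$, where $a_k\le-n$. So $d_\Gamma(F(s),F(s_0))\ge n$.

**Lemma 7.** $F$ is a well-defined map from $H$ onto $\Gamma$.

*Proof.* Well-defined: for $j$ very negative $x[j]=o_j$, the child towards $x$ is $o_{j+1}$ with label $0$, so $\hat\kappa$ is finitely supported. For $k$ very negative $\varphi(r_k(x))=1$ and $e_k(\kappa,x)=0$, so $\hat\varphi(r_k(x))=\theta_k(1,0)=1$, and $\hat\varphi$ is finitely supported. By construction $x$ is $\hat\kappa$-admissible, so $F(H)\subset\Gamma$.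

Onto: given $(\hat\kappa,\hat\varphi,x)\in\Gamma$, for each $k$ complete for $x$ define $\varphi(r_k(x))$ and the values of $\kappa$ on $\{x[j]:j\in J_k\}$ by $\theta_k^{-1}(\hat\varphi(r_k(x)))$. Put $\kappa=0$ on the remaining strict ancestors of $x$, $\kappa=\hat\kappa$ off $\mathrm{Anc}(x)$, and $\varphi=\hat\varphi$ elsewhere. Supports are finite because $\theta_k^{-1}(1)=(1,0)$. On $\mathrm{Anc}(x)$ the map $F$ restores the labels towards $x$, which are the values of $\hat\kappa$ because $x$ is $\hat\kappa$-admissible. So $F(\kappa,\varphi,x)=(\hat\kappa,\hat\varphi,x)$. $\square$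

## 8. How $F$ distorts distances

For $R\ge0$ put
$$\ell^*(R)=\max\{\ell_k:J_k\cap[-R,R]\ne\emptyset\},\qquad M(R)=\#\{k:J_k\cap[-R,R]\ne\emptyset,\ \ell_k<\psi(R)\}.$$
Only the short blocks are counted in $M(R)$: in a block with $\ell_k\ge\psi(R)$, the cost $\psi(R)$ is dominated by the length.

**Proposition 8.** Let $s,s'\in H$, $R=|s|_H\vee|s'|_H$, $\delta=\delta(s,s')$ and $\hat\delta=\delta(F(s),F(s'))$. Then
$$|\delta-\hat\delta|\le4C_0\min(\delta,\hat\delta)+E(R),\qquad E(R)=9C_0\,\ell^*(R)+2C_0\,\psi(R)M(R).$$

*Proof.* Write $s=(\kappa,\varphi,x)$ and $s'=(\kappa',\varphi',x')$. Hats denote the quantities attached to $F(s),F(s')$: $\hat\Delta,\hat Y,\hat N,\hat\Sigma$.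

**Step 0: notation around the branch point.** Let $m$ be the lowest common ancestor-or-equal of $x$ and $x'$, let $b=h(m)$, and let $k_0$ be the index with $b\in J_{k_0}$. By (2), $x$ and $x'$ lie in the ball of radius $R$ about $o_0$; balls in trees are convex and $m\in[x,x']$, so $b\in[-R,R]$. Elements of $\Delta$ also have heights in $[-R,R]$, since at such a vertex one of $s,s'$ has nontrivial data. Let $P=\{m[j]:j\le b\}$ be the ray from $m$ to $\xi$.

Call $k$ *shared* if $k<k_0$. Then $a_{k+1}\le a_{k_0}\le b\le h(x),h(x')$, so $k$ is complete for both $x$ and $x'$. For $j\in J_k$ we have $x[j]=x'[j]=m[j]$, a strict ancestor of $m$. Write $r_k=m[a_k]$, $\Delta_k=\Delta\cap\{m[j]:j\in J_k\}$ and $\hat\Delta_k=\hat\Delta\cap\{m[j]:j\in J_k\}$. Call a shared $k$ *active* if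
$$(\varphi(r_k),e_k(\kappa,x))\ne(\varphi'(r_k),e_k(\kappa',x')),\quad\text{equivalently}\quad\hat\varphi(r_k)\ne\hat\varphi'(r_k);$$
the equivalence is the injectivity of $\theta_k$.

**Step 1: a shared block sees a difference before $F$ if and only if it sees one after.** We claim that for shared $k$: $\Delta_k=\emptyset\iff\hat\Delta_k=\emptyset$, and if $k$ is active both sets are non-empty. On the vertices $m[j]$, $j\in J_k$, both $\hat\kappa$ and $\hat\kappa'$ equal the label towards $m$, so $\hat\kappa=\hat\kappa'$ there. Also $\hat\varphi=\varphi$ and $\hat\varphi'=\varphi'$ on the block except at $r_k$. If $\Delta_k=\emptyset$, then $k$ is inactive, so $\hat\varphi(r_k)=\hat\varphi'(r_k)$, and $\hat\Delta_k=\emptyset$. If $\hat\Delta_k=\emptyset$, then $k$ is inactive, so $\kappa,\kappa'$ agree on the block and $\varphi,\varphi'$ agree at $r_k$; they agree on the rest of the block because $\hat\varphi,\hat\varphi'$ do. So $\Delta_k=\emptyset$. If $k$ is active, then $r_k\in\hat\Delta_k$, so both sets are non-empty.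

**Step 2: the subtrees have nearly the same size, $|N-\hat N|\le\ell^*(R)$.** The map $F$ alters data of $s$ only on $\mathrm{Anc}(x)$ and data of $s'$ only on $\mathrm{Anc}(x')$, and both lie in $Z=[x,m]\cup[x',m]\cup P$. So $\Delta\setminus Z=\hat\Delta\setminus Z$. Let $D$ be the smallest subtree containing $x,x'$ and $\Delta\setminus Z$. It contains $[x,x']=[x,m]\cup[m,x']$. Let $t=\min\{h(v):v\in\Delta\cap P\}$, or $t=b$ if $\Delta\cap P=\emptyset$, and define $\hat t$ in the same way from $\hat\Delta$. The only points of $\{x,x'\}\cup\Delta$ possibly outside $D$ lie on the ray $P$ starting at $m\in D$. So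
$$Y=D\cup[m,m[t]],\qquad\hat Y=D\cup[m,m[\hat t]].\tag{3}$$
Hence $|N-\hat N|\le|t-\hat t|$. If some shared $k$ has $\Delta_k\ne\emptyset$, take the smallest such $k$; by Step 1 it is also the smallest shared index with $\hat\Delta_k\ne\emptyset$. Then $t,\hat t\in J_k$, and $t\in[-R,R]$ is the height of an element of $\Delta$. Otherwise, by Step 1, $t,\hat t\in[a_{k_0},b]\subset J_{k_0}$, and $b\in[-R,R]$. In both cases $|t-\hat t|<\ell^*(R)$.

**Step 3: reduce the lamp sums to the blocks that matter.** Let $K$ be the set of $k$ complete for $x$ that are active or not shared, and define $K'$ similarly for $x'$. At the top of a shared inactive block the terms of $\Sigma$ and $\hat\Sigma$ are both $0$. At every other vertex $v$ the two terms differ by at most $d_\Lambda(\varphi(v),\hat\varphi(v))+d_\Lambda(\varphi'(v),\hat\varphi'(v))$. The first summand vanishes unless $v=r_k(x)$ with $k$ complete for $x$, and then $k\in K$, since vertices of different blocks have different heights; likewise for the second. Hence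
$$|\Sigma-\hat\Sigma|\le\sum_{k\in K}d_\Lambda\big(\varphi(r_k(x)),\hat\varphi(r_k(x))\big)+\sum_{k\in K'}d_\Lambda\big(\varphi'(r_k(x')),\hat\varphi'(r_k(x'))\big),\tag{4}$$
and each term is at most $C_0(\ell_k+\psi(R))$, because $|\varphi(v)|,|\varphi'(v)|\le R$ by (2).

For $k\in K$ the interval $J_k$ meets $[-R,R]$. If $k$ is active, then $\Delta_k\ne\emptyset$ by Step 1. If $k$ is complete for $x$ and not shared, then $k\ge k_0$ and $b\le a_{k+1}-1<h(x)$; since $b\ge-R$ and $h(x)\le R$, the element $a_{k+1}-1$ of $J_k$ is in $[-R,R]$. In particular $K$ is finite.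

**Step 4: the lengths are paid for by edges, $\sum_{k\in K}\ell_k\le\min(N,\hat N)+2\ell^*(R)$.** The indices $k>k_0$ in $K$ have $b<a_k$ and $a_{k+1}\le h(x)$. Their $J_k$ are disjoint sets of integers strictly between $b$ and $h(x)$, so they contribute at most $h(x)-b=d(x,m)$. The index $k_0$, if it is in $K$, contributes at most $\ell^*(R)$. The indices $k<k_0$ in $K$ are active. If there are any, let $k_1$ be the smallest. It contributes at most $\ell^*(R)$, and the indices $k_1<k<k_0$ contribute at most
$$a_{k_0}-a_{k_1+1}\le\min(b-t,\,b-\hat t),$$
because $a_{k_0}\le b$, and $t,\hat t<a_{k_1+1}$ as $\Delta_{k_1}$ and $\hat\Delta_{k_1}$ are non-empty. By (3), $[x,m]$ and $[m,m[t]]$ are edge-disjoint paths in $Y$, so $d(x,m)+(b-t)\le N$; likewise $d(x,m)+(b-\hat t)\le\hat N$. This proves the bound.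

**Step 5: the terms $\psi(R)$.** The indices $k\in K$ with $\ell_k\ge\psi(R)$ contribute at most $\sum_K\ell_k$ to $\sum_{k\in K}\psi(R)$. The others number at most $M(R)$, by the end of Step 3, and contribute at most $\psi(R)M(R)$. With Step 4,
$$\sum_{k\in K}C_0(\ell_k+\psi(R))\le C_0\big(2\min(N,\hat N)+4\ell^*(R)+\psi(R)M(R)\big).$$
The same holds for $K'$. By (4),
$$|\Sigma-\hat\Sigma|\le4C_0\min(N,\hat N)+8C_0\,\ell^*(R)+2C_0\,\psi(R)M(R).$$
Adding Step 2, and using $C_0\ge1$ together with $\min(N,\hat N)\le\min(\delta,\hat\delta)$, we get the claim. $\square$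

**Corollary 9.** Put $u_1(r)=1+\ell^*(r)+\psi(r)M(r)$, a non-decreasing function. There are constants $C,c$ depending only on $C_0$ such that for all $s,s'\in H$ and $R=|s|_H\vee|s'|_H$,
$$\tfrac1C\,d_H(s,s')-c\,u_1(R)\le d_\Gamma(F(s),F(s'))\le C\,d_H(s,s')+c\,u_1(R),$$
and $F$ is onto. In particular, if $u_1$ is bounded by a constant multiple of a sublinear function $u$, then $F$ is an SBE from $H$ to $\Gamma$ with function $u$.

*Proof.* The functions $\ell^*$ and $\psi$ are non-decreasing. So is $M$: as $r$ grows, more blocks meet $[-r,r]$ and the condition $\ell_k<\psi(r)$ weakens. Hence $u_1$ is non-decreasing. By Proposition 8, $\hat\delta\le(1+4C_0)\delta+E$ and $\delta\le(1+4C_0)\hat\delta+E$, with $E=E(R)\le9C_0u_1(R)$. By Lemma 4,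
$$d_\Gamma\le5\hat\delta+1\le5(1+4C_0)\,d_H+5E+1,\qquad d_\Gamma\ge\hat\delta\ge\frac{\delta-E}{1+4C_0}\ge\frac{(d_H-1)/5-E}{1+4C_0}.$$
Since $u_1\ge1$, the constants $C=5(1+4C_0)$ and $c=45C_0+1$ work. Surjectivity is Lemma 7. $\square$

## 9. Blocks of length $|k|+1$: proof of Theorem A

Take $\Lambda=\mathbf Z/2\wr(\mathbf Z/2\wr\mathbf Z)$, which is solvable, with $C_0=26$ and $\psi(r)=\log_2(2+r)$ from Lemma 6. Take $\ell_k=|k|+1$ and $a_0=0$. Summing, $a_k=k(k+1)/2$ for $k\ge0$ and $a_k=-|k|(|k|+3)/2$ for $k<0$.

Suppose $J_k$ meets $[-R,R]$. If $k\ge0$, then $k(k+1)/2=a_k\le R$, so $k\le\sqrt{2R}$. If $k<0$, then $a_{k+1}-1\ge-R$ with $a_{k+1}=-(|k|-1)(|k|+2)/2$, so $(|k|-1)^2\le2R$ and $|k|\le\sqrt{2R}+1$. Hence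
$$\ell^*(R)\le\sqrt{2R}+2,\qquad M(R)\le2\sqrt{2R}+3.$$
Write $q=\sqrt{2+R}\ge\sqrt2$ and $L=\log_2(2+R)\ge1$. Then $\sqrt{2R}\le\sqrt2\,q$ and $3\le\frac3{\sqrt2}q$, so
$$u_1(R)\le3+\sqrt{2R}+L\,(2\sqrt{2R}+3)\le\Big(\tfrac3{\sqrt2}+\sqrt2+2\sqrt2+\tfrac3{\sqrt2}\Big)qL=6\sqrt2\,qL.$$
The function $u(r)=\sqrt{2+r}\,\log_2(2+r)$ is sublinear. By Corollary 9, $F:H\to\Gamma$ is a surjective SBE with function $u$. By §4 and Lemma 4, both groups are finitely generated, $\Gamma$ is elementary amenable because $\Lambda$ is, and $H$ is not amenable. This proves Theorem A. $\blacksquare$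

## 10. Amenable groups that absorb at arbitrarily slow cost

For Theorem B the error $\psi(R)M(R)$ must be at most a given $u(R)$, however slowly $u$ grows, so we need amenable groups absorbing with $\psi$ growing as slowly as we please. Such a group should be indistinguishable, on an enormous ball, from a group with $F_2$-like expansion. The expanding groups come from right-angled Coxeter groups.

**Definition (right-angled Coxeter group).** Given a graph on a vertex set $I$, its *right-angled Coxeter group* is generated by involutions $a_i$, $i\in I$, subject only to the relations that $a_i$ and $a_j$ commute whenever $i,j$ are adjacent.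

*Example.* A complete graph on $p$ vertices gives $(\mathbf Z/2)^p$. Three vertices without edges give $H_0=\mathbf Z/2*\mathbf Z/2*\mathbf Z/2$. If the graph is a disjoint union of two parts with no edge between them, the presentation is that of the free product of the groups of the two parts.

We use: *the subgroup generated by a subset $I'$ of the generators is the right-angled Coxeter group of the induced subgraph.* Indeed, the homomorphism from the group of $I'$ to the group of $I$ has a left inverse, which sends $a_i$ to $a_i$ for $i\in I'$ and to $1$ for $i\notin I'$; so it is injective.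

For $n\ge1$ let $W_n$ be the right-angled Coxeter group on $a_i$, $i\in\mathbf Z$, with $a_i,a_j$ commuting if and only if $|i-j|\le n$. Let $G_n=W_n\rtimes\langle t\rangle$, with $t$ of infinite order and $ta_it^{-1}=a_{i+1}$; it is generated by $a=a_0$ and $t$. Let $L=\mathbf Z/2\wr\mathbf Z$, which is the same construction with all the $a_i$ commuting. Moving all letters $t^{\pm1}$ to the right, we see that a word of length at most $r$ in $a^{\pm1},t^{\pm1}$ equals $\omega t^k$ with $|k|\le r$ and $\omega$ a product of $a_i$'s with $|i|\le r$. This holds in $G_n$ and in $L$, with the same formal expression.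

**Lemma 10.** Let $n\ge1$.

1. If $n\ge2r$, a word of length at most $r$ is trivial in $G_n$ if and only if it is trivial in $L$.
2. For every integer $g\ge0$ there is a finite quotient of $G_n$ that is injective on the ball $B_{G_n}(g)$.
3. There is an injection $\iota_n:G_n\times\{1,\dots,2^n\}\to G_n$ of the form $\iota_n(w,i)=w\,s_n(w,i)$ with $|s_n(w,i)|\le10n$.

*Proof.* **Part 1: at small scale $G_n$ is a lamplighter group.** The exponent $k$ is the same in both groups. If $|i|,|j|\le r$, then $|i-j|\le2r\le n$, so $\langle a_i:|i|\le r\rangle$ is $(\mathbf Z/2)^{2r+1}$ in $W_n$, with basis the $a_i$, just as in $L$. So $\omega$ is trivial in one if and only if it is trivial in the other.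

**Part 2: finite quotients.** Choose $m\ge4g+n+1$. Let $W_{n,m}$ be the right-angled Coxeter group on $a_i$, $i\in\mathbf Z/m$, with $a_i,a_j$ commuting if and only if their cyclic distance is at most $n$. Reduction mod $m$ defines a homomorphism $G_n\to W_{n,m}\rtimes\mathbf Z/m$. Suppose that $y,z\in B_{G_n}(g)$ have the same image, and write $y^{-1}z=\omega t^k$ with $|k|\le2g<m$ and $\omega\in\langle a_i:|i|\le2g\rangle$. Then $k\equiv0$ mod $m$, so $k=0$, and $\omega$ has trivial image. On $[-2g,2g]$ reduction mod $m$ is injective and preserves the commutation graph, since $m-|i-j|\ge m-4g>n$ there. So it maps $\langle a_i:|i|\le2g\rangle$ isomorphically onto its image. Hence $\omega=1$ and $y=z$.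

Now $W_{n,m}$ is a finitely generated linear group (Tits), hence residually finite (Malcev). It has finite index in $W_{n,m}\rtimes\mathbf Z/m$, so this larger group is residually finite too: an element outside the normal subgroup $W_{n,m}$ is detected in the quotient $\mathbf Z/m$, and a nontrivial element of $W_{n,m}$ is missed by some finite-index subgroup of $W_{n,m}$, hence by its normal core in the larger group. Intersecting finitely many finite-index normal subgroups, we get a finite quotient injective on the finite image of $B_{G_n}(g)$.

**Part 3: at scale $10n$ the group $G_n$ expands by $2^n$.** Let $A=\langle a_0,\dots,a_n\rangle$ and $A'=\langle a_{2n+1},\dots,a_{3n+1}\rangle$, both isomorphic to $(\mathbf Z/2)^{n+1}$. No generator of $A$ in this list commutes with one of $A'$, because the indices differ by at least $n+1$. So $\langle A,A'\rangle=A*A'$. An element of $A\cup A'$ is obtained by moving along the indices up to $3n+1$, using each needed generator once, and returning, so its word length is at most $2(3n+1)+(n+1)=7n+3\le10n$.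

For $k\in A*A'$ and $1\le i\le2^n$, let $s$ be the $i$-th nontrivial element of $A$ (in a fixed enumeration) if the reduced form of $k$ ends with a syllable in $A'$, and the $i$-th nontrivial element of $A'$ otherwise. There are $2^{n+1}-1\ge2^n$ such elements in each factor. Then $s$ is the last syllable of $ks$. Deleting it recovers $k$, and $s$ gives $i$. So $(k,i)\mapsto ks$ is injective. To pass to $G_n$, choose a representative $g_0$ of each left coset of $A*A'$, and send $(g_0k,i)$ to $g_0ks$. $\square$

**Lemma 11.** Let $\psi:[0,\infty)\to\mathbf N_{\ge1}$ be non-decreasing and unbounded. There is a two-generated elementary amenable group that is $(60,\psi)$-absorbing.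

*Proof.* **Step 1: the group, a diagonal subgroup of a product of finite groups.** Put
$$\rho_n=n+\lceil\sup\{r:\psi(r)\le n\}\rceil\quad(\sup\emptyset=0),\qquad g_n=\rho_n+10n.$$
The supremum is finite because $\psi$ is unbounded, and $\rho_n$ is increasing in $n$. By Lemma 10(2) let $\Delta_n$ be a finite quotient of $G_n$ injective on $B_{G_n}(g_n)$. Let $\Lambda\subset\prod_{n\ge1}\Delta_n$ be the subgroup generated by the diagonal images of $a$ and $t$.

**Step 2: $\Lambda$ is elementary amenable.** Consider a word of length $r$, and $n\ge2r$. Then $g_n\ge n\ge r$, so by injectivity the word is trivial in $\Delta_n$ if and only if it is trivial in $G_n$, hence, by Lemma 10(1), if and only if it is trivial in $L$. So a word trivial in $\Lambda$ is trivial in $L$, and there is a well-defined epimorphism $\Lambda\to L$. If a word of length $r$ is trivial in $L$, its value in $\Lambda$ has trivial coordinates for all $n\ge2r$. So the kernel lies in $\bigoplus_n\Delta_n$, which is locally finite. As $L$ is solvable, $\Lambda$ is elementary amenable.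

**Step 3: local injections.** We transfer $\iota_n$ to the ball $B_\Lambda(\rho_n)$. For $\lambda\in B_\Lambda(\rho_n)$ let $w\in B_{G_n}(\rho_n)$ be the element with the same image in $\Delta_n$: it exists (evaluate in $G_n$ a word of length at most $\rho_n$ for $\lambda$), and it is unique by injectivity on $B_{G_n}(g_n)$. For each $(w,i)$ fix a word of length at most $10n$ representing $s_n(w,i)$, and let $\tilde\iota_n(\lambda,i)$ be $\lambda$ times this word evaluated in $\Lambda$. Then
$$\tilde\iota_n:B_\Lambda(\rho_n)\times\{1,\dots,2^n\}\to\Lambda$$
is injective. Indeed, suppose $\tilde\iota_n(\lambda,i)=\tilde\iota_n(\lambda',i')$, with $w,w'$ attached to $\lambda,\lambda'$. Comparing the $n$-th coordinates, $w\,s_n(w,i)$ and $w's_n(w',i')$ have equal images in $\Delta_n$. Both lie in $B_{G_n}(\rho_n+10n)=B_{G_n}(g_n)$, so they are equal, and $(w,i)=(w',i')$ by Lemma 10(3). So the same word was used in both products, and $\lambda=\lambda'$.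

**Step 4: weights.** The $\tilde\iota_n$ for different $n$ may overlap, and we damp them by a geometric series. Let $\nu(r)=\min\{n\ge1:\rho_n\ge r\}$. With $n=\psi(r)$, the number $r$ belongs to $\{r':\psi(r')\le n\}$, so $\rho_n\ge r$; hence $\nu\le\psi$. Given $\ell\ge1$, put
$$n(\lambda)=\max(\ell,\nu(|\lambda|))+2,$$
so that $|\lambda|\le\rho_{\nu(|\lambda|)}\le\rho_{n(\lambda)}$. With $n=n(\lambda)$, let $w(\lambda,\lambda')=2^{\ell-n}$ if $\lambda'=\tilde\iota_n(\lambda,i)$ for some $i$ (then unique), and $0$ otherwise. There are $2^n$ such $\lambda'$, so $\sum_{\lambda'}w(\lambda,\lambda')=2^\ell$. For fixed $\lambda'$ and each $n\ge\ell+2$, at most one $\lambda$ with $n(\lambda)=n$ contributes, so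
$$\sum_\lambda w(\lambda,\lambda')\le\sum_{n\ge\ell+2}2^{\ell-n}=\tfrac12.$$
Displacements are at most $10\,n(\lambda)\le10(\ell+\psi(|\lambda|)+2)\le30(\ell+\psi(|\lambda|))$. Lemma 5 with $C'=30$ gives the claim. $\square$

## 11. Every unbounded gauge: proof of Theorem B

Let $u\ge1$ be sublinear and unbounded.

**Step 1: the blocks, with $\ell^*\le u$.** Put $\ell_k=\lfloor u(|k|)\rfloor\ge1$ and $a_0=0$. Since all $\ell_k\ge1$, we have $a_k\ge k$ for $k\ge0$, and $\max J_k=a_{k+1}-1\le k$ for $k<0$. So if $J_k$ meets $[-R,R]$, then $|k|\le R$ and $\ell_k\le u(R)$. Hence $\ell^*(R)\le u(R)$.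

**Step 2: the cost function, with $\psi M\le u$.** Let $\mathsf m(j)=\#\{k:\ell_k<j\}$. It is finite because $u$ is non-decreasing and unbounded, and $\mathsf m(1)=0$. Define
$$\psi(R)=\max\{j\ge1:\ j\,\mathsf m(j)\le u(R)\}.$$
The set contains $j=1$, and it is finite because $\mathsf m(j)\ge1$ for $j>\ell_0$. So $\psi$ is well defined and integer-valued. It is non-decreasing since $u$ is, and unbounded since each $j\,\mathsf m(j)$ is finite and $u$ is unbounded. Finally $M(R)\le\mathsf m(\psi(R))$, so $\psi(R)M(R)\le\psi(R)\,\mathsf m(\psi(R))\le u(R)$.

**Step 3: conclusion.** By Steps 1 and 2, and $u\ge1$, we have $u_1=1+\ell^*+\psi M\le3u$. Take $\Lambda$ from Lemma 11 for this $\psi$, so $C_0=60$, and form $H$, $\Gamma$, $F$ from $\Lambda$ and these blocks. By Corollary 9, $F:H\to\Gamma$ is a surjective SBE with function $u$; its constants $C$ and $3c$, with $C,c$ from that corollary, depend only on $C_0=60$. By §4, both groups are finitely generated, $\Gamma$ is elementary amenable and $H$ is not amenable. This proves Theorem B. $\blacksquare$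

*Remark (the normalization $u\ge1$).* The normalization concerns only small radii, and without it the same pairs of groups work, with constants that then depend on $u$. Let $u$ be unbounded and sublinear, and let $F:H\to\Gamma$ be given by Theorem B for $\bar u=\max(u,1)$. If $u(0)>0$, then $\bar u\le u/\min(1,u(0))$, and $F$ itself is an SBE with function $u$. Otherwise let $r_0$ be the largest integer with $u(r_0)=0$, and put $\eta=\min(1,u(r_0+1))>0$ and $A=B_H(r_0)$. As $F$ is onto the infinite group $\Gamma$, there is a finite $A'\subset H\setminus A$ with $|F(A\cup A')|\ge|A|$. Since $|F(A\cup A')|\le|A|+|A'|$, we can redefine $F$ on $A\cup A'$ to get a map $G$ that is injective on $A$ and satisfies $G(A\cup A')=F(A\cup A')$. So $G$ is onto. Let $D$ be the maximum of $d_\Gamma(F(s),G(s))$ over the finite set $A\cup A'$. For pairs with $R\ge r_0+1$ the extra error $2D$ is at most $2D\,u(R)/\eta$, and $\bar u(R)\le u(R)/\eta$. Pairs with $R\le r_0$ lie in the finite set $A$, on which the injective map $G$ is bilipschitz for some constant. Hence $G$ is a surjective SBE with function $u$.
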